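# Clique-factors in graphs whose linear-sized sets all contain a $K_\ell$

## 1. The guess $\max\{\frac12,\frac{r-\ell}{r}\}$, and a counterexample at $r=8$, $\ell=3$

A $K_r$-*tiling* of a graph $G$ is a collection of vertex-disjoint copies of $K_r$ in $G$, and a $K_r$-*factor* is a $K_r$-tiling that covers all vertices. How large must the minimum degree of $G$ be to force a $K_r$-factor, if we also know that $G$ has no large "empty spots"? To measure empty spots, fix $\ell\ge2$ and let the *$\ell$-independence number* $\alpha_\ell(G)$ be the maximum size of a $K_\ell$-free subset of $V(G)$.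

Some examples: $\alpha_2$ is the usual independence number. For the 5-cycle, $\alpha_2=2$ and $\alpha_3=5$. For a complete graph on at least $\ell-1$ vertices, $\alpha_\ell=\ell-1$, and for a disjoint union of two such graphs it is $2(\ell-1)$. We assume $\alpha_\ell(G)\le\alpha n$ with $n=|V(G)|$ and $\alpha$ a very small constant. We use this only in the following form: *every set of more than $\alpha n$ vertices contains a $K_\ell$.*

Let $r\ge\ell\ge2$ and $r\mid n$. Two obstructions come to mind.

* *Divisibility.* Take two disjoint cliques of nearly equal sizes, neither divisible by $r$. Then $\delta(G)\approx\frac n2$, $\alpha_\ell(G)\le2(\ell-1)$, and there is no $K_r$-factor.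
* *Space.* Let $r>\ell$ and let $A$ be a set of slightly more than $\frac{\ell}{r}n$ vertices on which $G$ is $K_{\ell+1}$-free but still has small $\alpha_\ell$ (such graphs exist, see Section 2). Add all other pairs as edges. Each $K_r$ uses at most $\ell$ vertices of $A$, so $n/r$ disjoint copies cannot cover $A$. Here $\delta(G)\approx\frac{r-\ell}rn$.

So the first guess is that $\delta(G)\ge\max\{\frac12+\mu,\frac{r-\ell}r+\mu\}n$ suffices, for every $\mu>0$, if $\alpha$ is small and $n$ is large. This is Problem 1.5 (Knierim–Su, Nenadov–Pehova) in Jie Han, Ping Hu, Guanghui Wang, Donglei Yang, "Clique-factors in graphs with sublinear $\ell$-independence number", arXiv:2203.02169 (2022).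

We test it on small cases.

*The case $r=\ell$.* As long as more than $\alpha n$ vertices are uncovered, they contain a $K_\ell=K_r$. So all but $\alpha n$ vertices can be tiled greedily, and only the last few vertices are a problem. For $r=\ell=2$ the guess is correct by Dirac's theorem.

*Is every vertex in a $K_r$?* This is certainly necessary: each neighborhood $N(v)$ must contain a $K_{r-1}$. If $r\le\ell+1$, this is clear, since $|N(v)|>\frac n2>\alpha n$ gives a $K_\ell\supseteq K_{r-1}$ in $N(v)$. If $r=\ell+2$, then any $x\in N(v)$ has at least $2(\frac12+\mu)n-n=2\mu n>\alpha n$ neighbors in $N(v)$. These contain a $K_\ell$, which together with $x$ is a $K_{\ell+1}=K_{r-1}$. So far the guess survives.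

*The case $r=8$, $\ell=3$.* The guess says $\max\{\frac12,\frac58\}=\frac58$. Let $k$ be a large multiple of $8$ and $n=3k$. Take sets $A_1,A_2$ of size $k$ such that each $G[A_i]$ is $K_4$-free with $\alpha_3(G[A_i])\le\alpha k$ (such graphs exist, by the Erdős–Rogers theorem of Section 2), a clique $M$ on $k-1$ vertices, and one more vertex $v$. Join $A_1$, $A_2$, $M$ completely to each other, and let $N(v)=A_1\cup A_2$.

* $\deg(v)=2k$. A vertex of $A_i$ has at least $k+(k-1)+1=2k$ neighbors. A vertex of $M$ has $n-2$ neighbors. So $\delta(G)\ge2k=\frac23n=(\frac58+\frac1{24})n$.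
* A $K_3$-free set has at most $\alpha k$ vertices in each $A_i$, at most $2$ in $M$, and possibly $v$. So $\alpha_3(G)\le\frac23\alpha n+3\le\alpha n$ for $n$ large.
* A $K_7$ in $A_1\cup A_2$ would have at least $4$ vertices in some $A_i$, which is impossible. So $N(v)$ has no $K_7$, the vertex $v$ is in no $K_8$, and $G$ has no $K_8$-factor.

So the guess is false for $r=8$, $\ell=3$ (with $\mu=\frac1{24}$). The third obstruction is one vertex whose whole neighborhood is $K_{r-1}$-free. How large a degree can such a vertex have? If $\delta(G)=\delta n$ and $|N(v)|=\delta n$, then each $x\in N(v)$ has at least $(2\delta-1)n$ neighbors in $N(v)$, so $G[N(v)]$ has density at least about $\frac{2\delta-1}{\delta}=2-\frac1\delta$. Let $\varrho$ be the largest density of a $K_{r-1}$-free graph with small $\alpha_\ell$. Then $N(v)$ must contain a $K_{r-1}$ as soon as $2-\frac1\delta>\varrho$, that is, $\delta>\frac1{2-\varrho}$. So the corrected guess replaces $\frac12$ by $\frac1{2-\varrho}$. Whether this suffices is a question posed in the paper just named.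 We prove that the answer is yes, and that the resulting bound is asymptotically best possible for every pair $(r,\ell)$.

## 2. Ramsey–Turán densities and four theorems

**Definition (Ramsey–Turán density).** For integers $n,r$ and a function $f(n)$, let $\mathbf{RT}_\ell(n,K_r,f(n))$ be the maximum number of edges of an $n$-vertex $K_r$-free graph $G$ with $\alpha_\ell(G)\le f(n)$. Put
$$\varrho_\ell(r):=\lim_{\alpha\to0}\lim_{n\to\infty}\frac{\mathbf{RT}_\ell(n,K_r,\alpha n)}{\binom n2}.$$
If $r\le\ell$, no $n$-vertex $K_r$-free graph has $\alpha_\ell(G)\le\alpha n$ with $\alpha<1$ (the whole vertex set is $K_\ell$-free), and we set $\varrho_\ell(r)=0$. In particular $\varrho_\ell(r-1)=0$ whenever $r\le\ell+1$.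

Since $\mathbf{RT}_\ell(n,K_r,\alpha n)$ is non-decreasing in $\alpha$, the outer limit exists. As to the inner limit, the proofs only use its $\limsup$.

*Example 1: $\varrho_\ell(\ell+1)=0$.* In a $K_{\ell+1}$-free graph every neighborhood is $K_\ell$-free, so all degrees are at most $\alpha n$ and there are at most $\frac12\alpha n^2$ edges.

*Example 2: $\varrho_\ell(j\ell+1)\ge1-\frac1j$.* Take $j$ disjoint $K_{\ell+1}$-free graphs on $N/j$ vertices each, with $\alpha_\ell\le\alpha N/j$, and join them completely to each other. A clique has at most $\ell$ vertices in each part, so the graph is $K_{j\ell+1}$-free. Moreover $\alpha_\ell\le\alpha N$, and there are at least $(1-\frac1j)\frac{N^2}2$ edges. For $r=j\ell+2$ this gives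
$$\frac1{2-\varrho_\ell(r-1)}\ \ge\ \frac j{j+1}=1-\frac{\ell}{j\ell+\ell},\qquad\text{while}\qquad\frac{r-\ell}r=1-\frac{\ell}{j\ell+2}.$$
If $\ell\ge3$ and $j\ge2$, the first is strictly larger than both $\frac{r-\ell}r$ and $\frac12$. The graph of Section 1 is the case $\ell=3$, $j=2$.

From now on write $\varrho:=\varrho_\ell(r-1)$, with $\varrho=0$ if $r\le\ell+1$.

**Theorem 1.** For all $r\ge\ell\ge2$ and $\mu>0$ there are $\alpha>0$, $n_0$ such that every graph $G$ on $n\ge n_0$ vertices, $n\in r\mathbb N$, with $\delta(G)\ge\max\{\frac{r-\ell}r+\mu,\frac1{2-\varrho}+\mu\}n$ and $\alpha_\ell(G)\le\alpha n$ has a $K_r$-factor.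

**Theorem 2 (local version, stronger).** For all $r\ge\ell\ge2$ and $\mu>0$ there are $\alpha>0$, $n_0$ such that a graph $G$ on $n\ge n_0$ vertices, $n\in r\mathbb N$, has a $K_r$-factor if

1. $\delta(G)\ge(\max\{\frac12,\frac{r-\ell}r\}+\mu)n$ and $\alpha_\ell(G)\le\alpha n$;
2. if $r\ge\ell+2$: $2e(G[N(v)])\ge(\varrho+\mu)|N(v)|^2$ for every $v\in V(G)$.

**Theorem 3 (almost perfect tilings).** For all $r\ge\ell\ge2$ and $\mu,\eta>0$ there are $\alpha>0$, $n_0$ such that every graph on $n\ge n_0$ vertices with $\delta(G)\ge(\frac{r-\ell}r+\mu)n$ and $\alpha_\ell(G)\le\alpha n$ has a $K_r$-tiling covering at least $(1-\eta)n$ vertices.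

**Theorem 4 (sharpness).** Let $r\ge\ell\ge2$. For all $\varepsilon,\alpha>0$ there are infinitely many $n\in r\mathbb N$ and $n$-vertex graphs $G$ with $\delta(G)\ge(\max\{\frac{r-\ell}r,\frac1{2-\varrho}\}-\varepsilon)n$ and $\alpha_\ell(G)\le\alpha n$ without a $K_r$-factor. For $r>\ell$ the constant $\frac{r-\ell}r$ in Theorem 3 is also optimal.

Theorem 3 says that beyond $\frac{r-\ell}r$ only the last few vertices are a problem. The other conditions serve to absorb those vertices.

Throughout, $0<\mu,\eta<1$ without loss of generality, and "$n$ large" means large in terms of all constants. We use the following facts.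

* **Pippenger's theorem** (Alon–Spencer, *The Probabilistic Method*, Thm 4.7.1). For $r\ge2$, $k\ge1$, $a>0$ there are $\gamma>0$, $d_0$ such that for $n\ge D\ge d_0$ the following holds. Let $H$ be an $r$-uniform hypergraph on $n$ vertices, all of positive degree, such that (1) all but at most $\gamma n$ vertices have degree $(1\pm\gamma)D$; (2) all degrees are $<kD$; (3) all codegrees (numbers of edges containing a given pair) are $<\gamma D$. Then $H$ has a cover of all vertices by at most $(1+a)n/r$ edges. A smaller $\gamma$ also works, since it makes the hypotheses stronger.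
* **Regularity lemma.** Disjoint sets $A,B$ form an *$\varepsilon$-regular pair* if the density $d(X,Y)=e(X,Y)/(|X||Y|)$ differs from $d(A,B)$ by at most $\varepsilon$ whenever $X\subset A$, $|X|\ge\varepsilon|A|$, $Y\subset B$, $|Y|\ge\varepsilon|B|$. (A complete bipartite pair is $\varepsilon$-regular for every $\varepsilon$.) Szemerédi's lemma: for each $\varepsilon>0$ there is $K_0(\varepsilon)$ such that each sufficiently large $n$-vertex graph has a vertex partition $V_0,V_1,\dots,V_k$ with $1/\varepsilon\le k\le K_0$, $|V_0|\le\varepsilon n$, $|V_1|=\dots=|V_k|$, and at most $\varepsilon k^2$ pairs $(V_i,V_j)$ that are not $\varepsilon$-regular.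
* **Turán's bound.** A graph with $s$ vertices and $e$ edges has an independent set of size at least $s^2/(s+2e)$.
* **LP duality.** If a linear program and its dual are feasible, their optimal values agree, and optimal solutions satisfy complementary slackness: a constraint that is not tight has dual variable $0$, and a variable that is positive has a tight dual constraint.
* **Chernoff's bound.** If $X$ is binomial with mean $\lambda$, then $P(X\ge2\lambda)$ and $P(X\le\lambda/2)$ are at most $e^{-\lambda/8}$.
* **Hall's theorem**, and the inequalities of Markov, Chebyshev and Cauchy–Schwarz.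
* **Erdős–Rogers** (for examples and Theorem 4 only). For every $\alpha>0$ and $N$ large there is a $K_{\ell+1}$-free $N$-vertex graph with $\alpha_\ell\le\alpha N$.

## 3. Theorem 2 implies Theorem 1: dense neighborhoods from minimum degree

This makes the computation from the end of Section 1 exact. Let $G$ be as in Theorem 1, $\delta=\delta(G)/n<1$ and $\delta_0=\frac1{2-\varrho}\ge\frac12$. Condition 1 of Theorem 2 is clear. For condition 2, let $N=N(v)$. For $x\in N$,
$$|N(x)\cap N|\ge|N(x)|+|N|-n\ge|N|-(1-\delta)n .$$
Sum over $x\in N$ and use $|N|\ge\delta n$: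
$$2e(G[N])\ge|N|^2\Big(1-\frac{(1-\delta)n}{|N|}\Big)\ge|N|^2\Big(1-\frac{1-\delta}\delta\Big)=|N|^2\Big(2-\frac1\delta\Big).$$
Since $\varrho=2-\frac1{\delta_0}$ and $\delta\ge\delta_0+\mu$,
$$2-\frac1\delta-\varrho=\frac1{\delta_0}-\frac1\delta\ge\frac1{\delta_0}-\frac1{\delta_0+\mu}=\frac\mu{\delta_0(\delta_0+\mu)}\ge\mu,$$
because $\delta_0<\delta_0+\mu\le\delta<1$. So $2e(G[N])\ge(\varrho+\mu)|N|^2$. $\square$

It remains to prove Theorems 2, 3 and 4.

## 4. Swaps that gain only fractionally: almost perfect tilings

### 4.1 A neutral swap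

Let $r>\ell$, take a largest $K_r$-tiling, and suppose the uncovered set $U$ has linear size. One expects (and Step 3 below proves a weighted form of this) that the $K_r$-free graph $G[U]$ has density at most about $\frac{r-\ell}r$. As degrees exceed $\frac{r-\ell}rn$, the set $U$ must send many edges into the tiling, so some tile $T$ receives on average more than $r-\ell$ edges from a vertex of $U$. Linearly many vertices of $U$ are then adjacent to the same $T'\subset T$ with $|T'|\ge r-\ell+1$. They contain a $K_\ell$, call it $L$. For any $T''\subset T'$ with $|T''|=r-\ell$ the set $L\cup T''$ is a $K_r$, and we may swap $T$ for it.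

Here the argument stops: one tile is exchanged for one tile. If $r=\ell+1$, two disjoint sets $L$ and two different single vertices of $T'$ give two tiles for one, and we gain. If, for example, $r=4$, $\ell=2$ and $|T'|=3$, then each new tile needs two of the three vertices of $T'$, and two disjoint tiles of this kind do not fit.

But fractionally we do gain. Let $T'=\{a_0,\dots,a_{r-\ell}\}$ and let $L_0,\dots,L_{r-\ell}$ be disjoint copies of $K_\ell$ in $U$, all joined to $T'$. Remove the weight $1$ from $T$ and put weight $\frac1{r-\ell}$ on each clique $L_i\cup(T'\setminus\{a_i\})$. Each $a_i$ is in $r-\ell$ of these cliques and gets weight $1$, each vertex of $L_i$ gets weight $\frac1{r-\ell}\le1$, and the total weight is $\frac{r-\ell+1}{r-\ell}>1$. So we should work with fractional tilings. LP duality will perform the swap for us: all the tiles $L\cup T''$ together force every vertex of $T$ to have dual weight about $0$.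

**Definition (fractional matching).** A *fractional matching* of a hypergraph assigns weights $z_T\ge0$ to its edges such that $\sum_{T\ni v}z_T\le1$ for each vertex $v$. A *fractional $K_r$-tiling* of $G$ is a fractional matching of the hypergraph of $r$-cliques of $G$. The *pair weight* of $u\ne v$ is $\sum_{T\supset\{u,v\}}z_T$.

A fractional tiling alone is not enough. In a disjoint union of copies of $K_4$, weight $\frac13$ on every triangle is a fractional $K_3$-tiling that saturates every vertex, but each integral $K_3$-tiling misses a quarter of the vertices. In this example the pair weights are $\frac23$. The next lemma says that small pair weights exclude this phenomenon.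

### 4.2 From small pair weights to an integral matching

**Lemma 5.** For $r\ge2$ and $\eta\in(0,1)$ there are $\eta',\kappa\in(0,1)$, $n_0$ such that: if $H$ is an $r$-uniform hypergraph on $n\ge n_0$ vertices and $z$ is a fractional matching with $\sum_Tz_T\ge(1-\eta')n/r$ and $\sum_{T\supset\{u,v\}}z_T\le\kappa$ for all $u\ne v$, then $H$ has a matching covering at least $(1-\eta)n$ vertices.

*Proof.* The plan is to choose edges at random with probability proportional to $z_T$, clean up, and apply Pippenger's theorem.

**Constants.** Let $\gamma\le\frac12$ and $d_0$ be from Pippenger's theorem with $k=2$, $a=\frac\eta{2r}$. Choose $\sigma>0$ with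
$$3\sigma+\frac{20r\sqrt\sigma}\gamma\le\frac{\min\{\gamma,\eta\}}2,$$
put $\eta'=\gamma\sigma/12$, and choose $\kappa<1$ so small that $D:=\kappa^{-1/2}$ is an integer with $D\ge d_0$, $\gamma D\ge4$, $\frac{16}{\gamma^2D}\le\frac\sigma3$ and $r\kappa\le\frac\sigma3$. Every edge contains a pair, so $z_T\le\kappa$ and $Dz_T\le\kappa^{1/2}\le1$.

**Step 1: random edges, and few bad vertices.** Choose each $T$ independently with probability $Dz_T$. Let $d(v)$, $d(u,v)$ be the resulting degrees and codegrees. Put $u_v=1-\sum_{T\ni v}z_T\ge0$, so $\sum_vu_v=n-r\sum_Tz_T\le\eta'n$. Then $d(v)$ has mean $m_v=D(1-u_v)\le D$ and variance at most $D$, so $\mathbb E\,d(v)^2\le D+D^2\le2D^2$. Call $v$ *bad* if $u_v>\frac\gamma4$, or $|d(v)-m_v|>\frac{\gamma D}4$, or $d(u,v)\ge\gamma D$ for some $u$.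

* At most $4\eta'n/\gamma=\sigma n/3$ vertices have $u_v>\gamma/4$.
* By Chebyshev, the second event has probability at most $\frac{D}{(\gamma D/4)^2}=\frac{16}{\gamma^2D}\le\frac\sigma3$.
* The codegree $d(u,v)$ is a sum of independent indicators with mean $\lambda_{uv}\le D\kappa=\kappa^{1/2}$. By a union bound over $j$-sets of edges, $P(d(u,v)\ge j)\le\lambda_{uv}^j$. With $j=\lceil\gamma D\rceil\ge4$ this is at most $\lambda_{uv}\cdot\lambda_{uv}^3\le\lambda_{uv}\kappa^{3/2}$. Since $\sum_u\lambda_{uv}=(r-1)m_v\le(r-1)D$, the third event has probability at most $(r-1)D\kappa^{3/2}=(r-1)\kappa\le r\kappa\le\frac\sigma3$.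

Hence $\sum_vP(v\text{ bad})\le\sigma n$. By Cauchy–Schwarz and the concavity of the square root,
$$\mathbb E\sum_{v\text{ bad}}d(v)\le\sum_v\sqrt{\mathbb E\,d(v)^2}\sqrt{P(v\text{ bad})}\le\sqrt2D\sum_v\sqrt{P(v\text{ bad})}\le\sqrt2D\sqrt\sigma\,n.$$
By Markov, more than $3\sigma n$ bad vertices occur with probability at most $\frac13$, and $\sum_{v\text{ bad}}d(v)>5D\sqrt\sigma n$ with probability at most $\frac{\sqrt2}5$. As $\frac13+\frac{\sqrt2}5<1$, some outcome has neither. Fix it.

**Step 2: clean up.** Delete all chosen edges that meet bad vertices, then all bad vertices and all vertices of degree $0$. At most $5D\sqrt\sigma n$ edges are deleted, so the good vertices lose at most $5rD\sqrt\sigma n$ in total degree, and at most $20r\sqrt\sigma n/\gamma$ good vertices lose more than $\gamma D/4$. Every other good vertex keeps degree at least $D(1-\frac\gamma4)-\frac{\gamma D}4-\frac{\gamma D}4=(1-\frac{3\gamma}4)D>0$ and at most $(1+\frac\gamma4)D$. So the number of remaining vertices is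
$$n'\ge n-3\sigma n-\frac{20r\sqrt\sigma}\gamma n\ge\Big(1-\frac{\min\{\gamma,\eta\}}2\Big)n\ge\frac n2.$$
At most $\frac\gamma2n\le\gamma n'$ of them have degree outside $(1\pm\gamma)D$, all degrees are positive and less than $2D$, and all codegrees are less than $\gamma D$.

**Step 3: Pippenger.** For $n$ large, $n'\ge D$, and we get a cover by at most $(1+a)n'/r$ edges. If $v$ is covered $k_v$ times, then $\sum_v(k_v-1)\le(1+a)n'-n'=an'$. For each vertex with $k_v\ge2$ remove $k_v-1$ of the edges that cover it. At most $an'$ edges are removed and a matching remains. The cover had at least $n'/r$ edges, so the matching has at least $n'/r-an'$ edges and covers at least $(1-ra)n'=(1-\frac\eta2)n'\ge(1-\frac\eta2)^2n\ge(1-\eta)n$ vertices. $\square$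

### 4.3 Proof of Theorem 3

If $r=\ell$, choose disjoint copies of $K_\ell$ greedily (with $\alpha\le\eta$). Let $r>\ell$. We may assume $\frac{r-\ell}r+\mu\le1$, as otherwise no graph satisfies the degree condition. By Lemma 5, it suffices to prove the following for any given $\eta,\kappa\in(0,1)$: for $\alpha$ small and $n$ large, $G$ has a fractional $K_r$-tiling of total weight at least $(1-\eta)n/r$ with all pair weights at most $\kappa$. (Pairs that are not edges have pair weight $0$.) Set
$$\tau=r^{-3},\quad K=\frac1{r\kappa\tau},\quad\omega=\frac{\sqrt\mu\,\eta}4,\quad\gamma=2^{-r}\min\Big\{\frac{\mu\omega}{8r},\frac{\mu\eta}2\Big\},\quad\alpha<\frac{\gamma^2}{1+2K}.$$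

**Step 1: a linear program and its dual.** The pair weights are put into the program as constraints. Over the $r$-cliques $T$ of $G$, maximize $\sum_Tz_T$ subject to $z\ge0$,
$$\sum_{T\ni v}z_T\le1\ \ (v\in V),\qquad\sum_{T\supset uv}z_T\le\kappa\ \ (uv\in E).$$
The dual is to minimize $\sum_vw_v+\kappa\sum_{uv\in E}y_{uv}$ subject to $w,y\ge0$ and
$$w(T)+y(T)\ge1\quad\text{for all $r$-cliques }T,$$
where $w(S)=\sum_{v\in S}w_v$ and $y(S)=\sum_{uv\subset S}y_{uv}$. Both programs are feasible ($z=0$ and $w=1$, $y=0$). Take optimal $z$ and $(w,y)$, and suppose for contradiction that $\zeta:=\sum_Tz_T<(1-\eta)n/r$. Let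
$$u_v=1-\sum_{T\ni v}z_T\in[0,1],\qquad U=\{v:u_v>0\},\qquad u(S)=\sum_{v\in S}u_v,\qquad M:=u(V)=n-r\zeta>\eta n.$$
So $u_v$ is the fraction of $v$ left uncovered. By complementary slackness, $w=0$ on $U$, and $w(T)+y(T)=1$ whenever $z_T>0$.

**Step 2: discard the few edges with large $y$.** The variables $y$ would disturb the swap, but few of them matter. By duality $\kappa\sum y_{uv}\le\zeta\le n/r$, so at most $\frac{n}{r\kappa\tau}=Kn$ edges have $y_{uv}>\tau$. Let $G'$ be $G$ without these edges, with neighborhoods $N'$. This is only linearly many edges, and two things follow.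

*(a) Every $S$ with $|S|\ge\gamma n$ contains a $K_\ell$ of $G'$.* By Turán's bound, the graph of deleted edges on $S$ has an independent set $I$ with
$$|I|\ge\frac{|S|^2}{|S|+2Kn}\ge\frac{\gamma^2n^2}{n+2Kn}=\frac{\gamma^2n}{1+2K}>\alpha n.$$
So $G[I]$ contains a $K_\ell$, and $G[I]=G'[I]$.

*(b) $G'[U]$ is $K_r$-free.* Such a $K_r$ would have $w=0$ and $y\le\binom r2\tau<1$, against dual feasibility.

**Step 3: the uncovered mass has density at most about $\frac{r-\ell}r$.** Precisely,
$$\Sigma:=\sum_{(x,v):\,xv\in E(G')}u_xu_v\ \le\ \Big(\frac{r-\ell}r+\frac\mu4\Big)M^2\qquad\text{(ordered pairs)}.\tag{1}$$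
Suppose not. First we pass to a part with large minimum degree. Put $\varphi=\frac{r-\ell}r+\frac\mu8<1$. Starting with $U$, repeatedly delete from the current set $U_i$ a vertex $v$ with $\sum_{x\in U_i\cap N'(v)}u_x<\varphi u(U_i)$, as long as there is one. Such a deletion reduces the sum over ordered pairs by at most
$$2\varphi u_vu(U_i)=\varphi\big(u(U_i)^2-u(U_{i+1})^2+u_v^2\big),$$
as $u(U_{i+1})=u(U_i)-u_v$. Since $\sum u_v^2\le\sum u_v=M$, the total reduction is at most $\varphi(M^2+M)$. The sum over the final set $U^*$ is at most $u(U^*)^2$, so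
$$u(U^*)^2\ge\Big(\frac{r-\ell}r+\frac\mu4-\varphi\Big)M^2-\varphi M\ge\frac\mu8M^2-2M\ge\frac\mu{16}M^2$$
for $n$ large, as $M>\eta n$. Hence $|U^*|\ge u(U^*)\ge\frac{\sqrt\mu}4M\ge\omega n$, and $\sum_{x\in U^*\cap N'(v)}u_x\ge\varphi u(U^*)$ for all $v\in U^*$.

Now we enlarge a maximum clique. Let $T$ be a maximum clique of $G'[U^*]$, $t=|T|$. By (a) and (b), $\ell\le t\le r-1$. Double counting gives
$$\sum_{x\in U^*}u_x|N'(x)\cap T|\ge t\varphi u(U^*)=\Big(t-\frac{t\ell}r+\frac{t\mu}8\Big)u(U^*)\ge\Big(t-\ell+\frac\mu8\Big)u(U^*).$$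
Let $m'$ be the $u$-mass of the $x\in U^*$ with $|N'(x)\cap T|\ge t-\ell+1$. The left side is at most $(t-\ell)u(U^*)+\ell m'$, so $m'\ge\frac\mu{8\ell}u(U^*)\ge\frac{\mu}{8r}u(U^*)$. As $u\le1$, there are at least $\frac{\mu\omega}{8r}n$ such $x$, and at least $2^{-r}\frac{\mu\omega}{8r}n\ge\gamma n$ of them have the same $T'=N'(x)\cap T$. By (a) they contain a $K_\ell$ of $G'$. It is disjoint from $T'$ and joined to it, and together they form a clique of size at least $\ell+(t-\ell+1)=t+1$ in $G'[U^*]$, a contradiction. This proves (1).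

**Step 4: a clique $T$ with $z_T>0$ that sees a lot of uncovered mass.** The deleted edges have degree sum at most $2Kn$ and $u\le1$, so for $n$ large
$$\sum_vu_v\deg_{G'}(v)\ge M\Big(\frac{r-\ell}r+\mu\Big)n-2Kn\ge M\Big(\frac{r-\ell}r+\frac{3\mu}4\Big)n .$$
Write $1=u_x+\sum_{T\ni x}z_T$ for each neighbor $x$ of $v$. Then the left side is $\Sigma+\sum_Tz_T\sum_vu_v|N'(v)\cap T|$. By (1) and $M\le n$,
$$\sum_Tz_T\sum_vu_v|N'(v)\cap T|\ \ge\ \frac{r-\ell}rM(n-M)+\frac\mu2Mn\ \ge\ \zeta M\Big(r-\ell+\frac{r\mu}2\Big),$$
where the last step uses $n-M=r\zeta$ and $n\ge r\zeta$. The middle expression is positive, so some $z_T$ is positive and $\zeta>0$. By averaging with the weights $z_T$, there is $T$ with $z_T>0$ and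
$$\sum_vu_v|N'(v)\cap T|\ge\Big(r-\ell+\frac{r\mu}2\Big)M.$$
The $v$ with at least $r-\ell+1$ $G'$-neighbors in $T$ therefore have $u$-mass at least $\frac{r\mu}{2\ell}M\ge\frac\mu2M\ge\frac{\mu\eta}2n$. Only vertices of $U$ carry mass, so at least $2^{-r}\frac{\mu\eta}2n\ge\gamma n$ vertices $v\in U$ have the same set $T'=N'(v)\cap T$, with $|T'|\ge r-\ell+1$. By (a) they contain a $K_\ell$ of $G'$, say $L\subset U$.

**Step 5: all dual weights on $T$ are tiny.** This is the fractional swap. Let $T''\subset T'$ with $|T''|=r-\ell$. Then $L\cup T''$ is a $K_r$ in $G$, $w(L)=0$, and all its pairs not inside $T''$ are edges of $G'$, so they have $y\le\tau$. Dual feasibility gives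
$$w(T'')+y(T'')\ge1-\binom r2\tau.$$
Given any $a\in T$, we can choose such $T''\subset T'\setminus\{a\}$, because $|T'|\ge r-\ell+1$. As $w(T)+y(T)=1$,
$$w_a+\sum_{b\in T\setminus\{a\}}y_{ab}\ \le\ w(T)+y(T)-w(T'')-y(T'')\ \le\ \binom r2\tau .$$
Summing over the $r$ vertices $a\in T$ we get $1=w(T)+y(T)\le w(T)+2y(T)\le r\binom r2\tau<1$, a contradiction. This proves Theorem 3. $\square$

## 5. Connectors: exchanging one vertex for another

Theorem 3 leaves a small set of vertices. To repair this we need flexibility: small sets that can be tiled together with $u$, and equally well together with $v$.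

**Definition (reachable, closed).** Distinct $u,v\in V$ are *$(t,\beta)$-reachable* if for every $W\subset V\setminus\{u,v\}$ with $|W|\le\beta n$ there is $C\subset V\setminus(W\cup\{u,v\})$ with $|C|\le rt-1$ such that $G[C\cup\{u\}]$ and $G[C\cup\{v\}]$ both have $K_r$-factors. We call $C$ a *connector for $(u,v)$ avoiding $W$*. A set is *$(t,\beta)$-closed* if any two of its vertices are $(t,\beta)$-reachable. Increasing $t$ or decreasing $\beta$ preserves reachability.

The smallest example: if a $K_{r-1}$ lies in $N(u)\cap N(v)$, its vertex set is a connector with $t=1$. Conversely, connectors with $t=1$ have $r-1$ vertices and are of this form.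

In Sections 5–8, $G$ satisfies the hypotheses of Theorem 2. The goal is the following.

**Proposition 6.** There are $t_f\in\mathbb N$, $\beta_f,\alpha>0$, depending only on $r,\ell,\mu$, such that for $n$ large: (i) $V(G)$ is $(t_f,\beta_f)$-closed; (ii) for every $v\in V$ and $W\subset V$ with $|W|\le\beta_fn$, the set $N(v)\setminus W$ contains a $K_{r-1}$.

*Proof for $r\le\ell+1$.* Here common neighborhoods suffice. For all $u,v$ (possibly equal) $|N(u)\cap N(v)|\ge2(\frac12+\mu)n-n=2\mu n$. After removing a set $W$ with $|W|\le\mu n$, at least $\mu n>\alpha n$ vertices remain, and they contain a $K_\ell\supseteq K_{r-1}$. So (i) holds with $t_f=1$, $\beta_f=\mu$, and the case $u=v$ gives (ii). $\square$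

For $r\ge\ell+2$ this breaks down: $N(u)\cap N(v)$ may have size only about $2\mu n$, small $\alpha_\ell$ only gives a $K_\ell$ in it, and $r-1>\ell$. The problem is real. Let $r=4$, $\ell=2$, $\mu\le\frac1{10}$, and let $V=X\cup Y\cup D\cup\{u,v\}$ with $|X|=|Y|$ and $|D|\in\{\lceil2\mu n\rceil+2,\lceil2\mu n\rceil+3\}$ of the parity of $n$. Let $G[D]$ be triangle-free with small independence number, make all other pairs in $X\cup Y\cup D$ edges, and put $N(u)=X\cup D$, $N(v)=Y\cup D$. Then $\deg(u)=\deg(v)=\frac{n-2+|D|}2\ge(\frac12+\mu)n$. Vertices of $D$ have degree at least $n-|D|$, and vertices of $X\cup Y$ have degree $n-2$. So $\delta(G)\ge(\frac12+\mu)n$ for $n$ large, and $\alpha_2(G)\le\alpha_2(G[D])+3$. Since $\varrho_2(3)=0$, the graph satisfies the hypotheses of Theorem 1, hence those of Theorem 2. But $N(u)\cap N(v)=D$ contains no $K_3$, so $u,v$ have no connector with $t=1$.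

The way out has three parts, for $r\ge\ell+2$. Among boundedly many vertices some two are $(1,\beta_1)$-reachable (Section 6). Hence almost all vertices split into boundedly many closed classes (Section 7). Finally, copies of $K_{r+1}$ that cross between classes merge all classes into one (Section 8).

## 6. Among $c$ vertices, two share robust copies of $K_{r-1}$

In this section and the next, $r\ge\ell+2$.

**Lemma 7.** There are $c\in\mathbb N$, $\beta_1>0$, $\alpha>0$ (depending only on $r,\ell,\mu$) such that for $n$ large: among any $c$ vertices, two are $(1,\beta_1)$-reachable; and for every $v$ and every $|W|\le\beta_1n$, the set $N(v)\setminus W$ contains a $K_{r-1}$.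

By condition 2, $N(v)$ is dense enough to force a $K_{r-1}$. Among many vertices $v$, two neighborhoods overlap well in the clusters of a regularity partition. But $N(u)\cap N(v)\cap V_j$ may be a different fraction of $N(v)\cap V_j$ for different $j$, so the overlap could have lower density than $N(v)$. The remedy is to record for each $v$ only a bounded list of clusters with multiplicities, such that *equally large* pieces, taken according to the multiplicities, have the right density. Then it does not matter how much each cluster piece has shrunk, as long as it does not become tiny.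

*Proof.* **Constants.** By the definition of $\varrho$ there are $\alpha_0>0$, $n_1$ such that every graph $F$ on $N\ge n_1$ vertices with $\alpha_\ell(F)\le\alpha_0N$ and $2e(F)\ge(\varrho+\frac\mu8)N^2$ contains a $K_{r-1}$. Put
$$d=\frac\mu{64},\quad h=\Big\lceil\frac8\mu\Big\rceil,\quad c_1=\lceil2d^{-h}\rceil,\quad p_1=\min\{d,c_1^{-2}\},\quad\varepsilon\le\min\Big\{\frac d5,\frac\mu{16},\frac{p_1}{4h}\Big\}.$$
Let $V_0,\dots,V_k$ be a regularity partition for $\varepsilon$, with $|V_i|=m$ for $i\ge1$ and $k\le K_0=K_0(\varepsilon)$. So $m\ge(1-\varepsilon)n/k\ge n/(2K_0)$. For $i\ne j$ let $d_{ij}$ be the density of $(V_i,V_j)$ if the pair is $\varepsilon$-regular of density at least $d$, and $d_{ij}=0$ otherwise; let $d_{ii}=0$. Put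
$$c=c_1K_0^h,\qquad\beta_1=\frac{p_1}{8K_0},\qquad\alpha=\frac{\alpha_0p_1}{8K_0}.$$

**Step 1: transfer the density of $N(v)$ to the clusters.** Fix $v$, let $a_j=|N(v)\cap V_j|/m$ and $J=\{j\ge1:a_j\ge d\}$. We count the edges of $G[N(v)]$ that do *not* lie between $V_i$ and $V_j$ with $i\ne j$ in $J$ and $d_{ij}>0$. There are at most $\varepsilon n^2$ edges at $V_0$, at most $k\frac{m^2}2\le\frac{n^2}{2k}\le\frac\varepsilon2n^2$ inside clusters, at most $\varepsilon k^2m^2\le\varepsilon n^2$ in irregular pairs, at most $\frac d2n^2$ in pairs of density below $d$, and at most $dn^2$ at vertices of $N(v)\cap V_j$ with $j\notin J$. As $\varepsilon\le\frac d5$, the total is at most $2dn^2\le8d|N(v)|^2$, using $|N(v)|\ge\frac n2$. For the other edges, $a_i,a_j\ge d\ge\varepsilon$ and regularity give $e(N(v)\cap V_i,N(v)\cap V_j)\le(d_{ij}+\varepsilon)a_ia_jm^2$. With condition 2 of Theorem 2,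
$$2\sum_{i<j\in J}d_{ij}a_ia_jm^2\ \ge\ (\varrho+\mu-16d)|N(v)|^2-\varepsilon n^2\ \ge\ \Big(\varrho+\frac\mu2\Big)|N(v)|^2\ \ge\ \Big(\varrho+\frac\mu2\Big)\Big(\sum_{j\in J}a_jm\Big)^2.$$
Here we used $16d=\frac\mu4$ and $\varepsilon n^2\le4\varepsilon|N(v)|^2\le\frac\mu4|N(v)|^2$. In particular $J\ne\emptyset$.

**Step 2: a bounded profile.** Sample $j_1,\dots,j_h\in J$ independently, with probabilities proportional to $a_j$. By Step 1 the expectation of $d_{j_sj_{s'}}$ for $s\ne s'$ is at least $\varrho+\frac\mu2$. So $\sum_{s\ne s'}d_{j_sj_{s'}}$ has expectation at least $h(h-1)(\varrho+\frac\mu2)\ge h^2(\varrho+\frac\mu4)$. The last inequality means $\frac\mu4\ge\frac1h(\varrho+\frac\mu2)$, which holds as $\varrho+\frac\mu2\le\frac32$ and $h\ge\frac6\mu$. Fix a tuple attaining this, the *profile* of $v$, and let $b_j$ be the multiplicity of $j$ in it. Then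
$$\sum_jb_j=h,\qquad\sum_{i\ne j}d_{ij}b_ib_j\ge h^2\Big(\varrho+\frac\mu4\Big),$$
and $a_j\ge d$ whenever $b_j>0$. There are at most $K_0^h$ profiles.

**Step 3: any not too small pieces along a profile contain a $K_{r-1}$.** Let $b$ be a profile with support $J'$, let $S_j\subset V_j$ with $|S_j|\ge p_1m$ for $j\in J'$, and let $|W|\le\beta_1n$. As $n\le2K_0m$, $|W|\le\frac{p_1}4m$. Put $g=\lfloor\frac{p_1m}{2h}\rfloor$. For $n$ large, $g\ge\frac{p_1m}{4h}\ge\varepsilon m$. Since $b_jg\le hg\le\frac{p_1m}2\le|S_j\setminus W|$, we can choose $Z_j\subset S_j\setminus W$ with $|Z_j|=b_jg$. The graph $F=G[\bigcup_{j\in J'}Z_j]$ has $hg$ vertices. As $|Z_j|\ge g\ge\varepsilon m$, regularity gives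
$$2e(F)\ge\sum_{i\ne j}(d_{ij}-\varepsilon)b_ib_jg^2\ge g^2h^2\Big(\varrho+\frac\mu4-\varepsilon\Big)\ge\Big(\varrho+\frac\mu8\Big)(hg)^2.$$
(For pairs with $d_{ij}=0$ the term $d_{ij}-\varepsilon$ is negative, so the first inequality is trivial there.) Also $hg\ge\frac{p_1m}4\ge\frac{p_1n}{8K_0}$, so $\alpha_\ell(F)\le\alpha n\le\alpha_0hg$, and $hg\ge n_1$ for $n$ large. Hence $F$ contains a $K_{r-1}$.

**Step 4: conclusion.** With $S_j=N(v)\cap V_j$, of size at least $dm\ge p_1m$, Step 3 gives the second assertion of the lemma. For the first, among $c=c_1K_0^h$ vertices there are $c_1$ with the same profile, with support $J'$ of size at most $h$. For these $v$ the set $P_v=\prod_{j\in J'}(N(v)\cap V_j)$ has measure at least $d^h$ in the uniform probability space $\prod_{j\in J'}V_j$. Let $X$ be the number of these $c_1$ sets that contain a random point. Then $\mathbb EX\ge c_1d^h\ge2$, so $\mathbb E\binom X2\ge1$ by convexity. Hence some two of them have $P_u\cap P_v$ of measure at least $\binom{c_1}2^{-1}\ge c_1^{-2}$, and since $P_u\cap P_v=\prod_{j\in J'}(N(u)\cap N(v)\cap V_j)$,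 each factor has size at least $c_1^{-2}m\ge p_1m$. Apply Step 3 with $S_j=N(u)\cap N(v)\cap V_j$: for each $W$ with $|W|\le\beta_1n$ there is a $K_{r-1}$ in $(N(u)\cap N(v))\setminus W$. So $u,v$ are $(1,\beta_1)$-reachable. $\square$

## 7. Boundedly many closed classes

**Lemma 8.** Let $\xi=\min\{\beta_1,\mu\}/(16c^2)$. There are $t_0,\beta_0>0$ depending only on $c,\beta_1,\xi,r$ and, for $n$ large, a set $V^*\subset V$ with $|V\setminus V^*|\le2c^2\xi n$, partitioned into at most $c$ (and at least one) $(t_0,\beta_0)$-closed sets, each of size at least $\xi n$.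

*Proof.* Reachability is not transitive with fixed constants, so we use a sequence of weaker and weaker reachability graphs. Let $\beta_{i+1}=\min\{\beta_i,\xi\}/2$ and let $R_i$ be the graph on $V$ of $(2^{i-1},\beta_i)$-reachable pairs. Then $R_i\subset R_{i+1}$.

**Step 1: connectors compose.** *If $v\ne v'$ have at least $\xi n$ common $R_i$-neighbors, then $vv'\in R_{i+1}$.* Given $W\subset V\setminus\{v,v'\}$ with $|W|\le\beta_{i+1}n<\xi n$, pick a common $R_i$-neighbor $z\notin W$. Take a connector $C_1$ for $(v,z)$ avoiding $W\cup\{v'\}$, then a connector $C_2$ for $(z,v')$ avoiding $W\cup\{v\}\cup C_1$. This is possible for $n$ large since $\beta_{i+1}\le\beta_i/2$ and the other sets have bounded size. Then $C=C_1\cup C_2\cup\{z\}$ works: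
$$C\cup\{v\}=(C_1\cup\{v\})\cup(C_2\cup\{z\}),\qquad C\cup\{v'\}=(C_1\cup\{z\})\cup(C_2\cup\{v'\}),$$
and $|C|\le2(r2^{i-1}-1)+1=r2^i-1$.

**Step 2: an extremal independent set.** Let $p\in\{1,\dots,c\}$ be maximal such that some distinct $v_1,\dots,v_p$ are pairwise non-adjacent in $R_{c+1-p}$ (the value $p=1$ qualifies). By Lemma 7 no $c$ vertices are independent in $R_1$, so $p\le c-1$. Put $j=c+1-p\ge2$. By maximality of $p$, any $p+1$ vertices contain an edge of $R_{j-1}$. Since $v_1,\dots,v_p$ are independent in $R_j\supset R_{j-1}$, every other vertex is $R_{j-1}$-adjacent to some $v_i$. And since $v_iv_k\notin R_j$, Step 1 shows that $v_i,v_k$ have fewer than $\xi n$ common $R_{j-1}$-neighbors.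

**Step 3: the classes.** Let $X_0$ be the set of vertices $R_{j-1}$-adjacent to at least two of the $v_i$. Then $|X_0|\le\binom p2\xi n$. For $1\le i\le p$ let $X_i$ consist of $v_i$ and all vertices $R_{j-1}$-adjacent to $v_i$ and to no other $v_k$. These sets partition $V$. Let $x,x'\in X_i\setminus\{v_i\}$ be distinct. The $p+1$ vertices $x,x'$ and $v_k$ ($k\ne i$) contain an $R_{j-1}$-edge, which can only be $xx'$. So $X_i$ is $(2^{j-2},\beta_{j-1})$-closed, hence $(2^c,\beta_c)$-closed. We set $t_0=2^c$, $\beta_0=\beta_c$. Let $V^*$ be the union of those $X_i$, $i\ge1$, of size at least $\xi n$. Then $|V\setminus V^*|\le\binom c2\xi n+c\xi n\le2c^2\xi n\le\frac n8$, and in particular there is at least one class. $\square$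

## 8. A $K_{r+1}$ across every partition

If a $K_{r+1}$ contains $a$ in one class and $b$ in another, then its other $r-1$ vertices form a $K_r$ with $a$, and also with $b$. This links the two classes. For two disjoint cliques, which have minimum degree just below $\frac n2$, no such $K_{r+1}$ exists. Above $\frac12$ it always does.

**Lemma 9.** For $r\ge\ell\ge2$ and $\mu,\xi>0$ there is $\alpha>0$ such that: if $G_0$ has $N$ vertices, $\delta(G_0)\ge(\max\{\frac12,\frac{r-\ell}r\}+\mu)N$, $\alpha_\ell(G_0)\le\alpha N$, and $V(G_0)=Y\cup Z$ is a partition with $\xi N\le|Y|\le N/2$, then some $K_{r+1}$ in $G_0$ meets both $Y$ and $Z$.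

For $r=\ell$ this is easy: each $y\in Y$ has at least $(\frac12+\mu)N-|Y|\ge\mu N$ neighbors in $Z$, so some $z\in Z$ has at least $\mu|Y|\ge\mu\xi N>\alpha N$ neighbors in $Y$. These contain a $K_\ell$, and together with $z$ we have a crossing $K_{\ell+1}$. For larger $r$ one can try to build a $K_{r+1}$ greedily, but it may end up entirely inside $Z$. So we first show that $Y$ has no $K_r$, and then build a $K_{r+1}$ while always keeping a positive fraction of $Y$ in the common neighborhood.

*Proof.* We may assume $\mu<1$. Let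
$$s=\Big\lceil\frac{2r}\mu\Big\rceil+1,\quad\nu=\frac\mu{r+1},\quad\theta=\frac{\nu2^{-\ell}}\ell,\quad\gamma_q=\xi\theta^q,\quad\alpha<\min\Big\{\frac{\mu2^{-s}}{4s},\,2^{-r}\nu,\,\gamma_{r-\ell+1}\Big\},$$
and $\delta_0=\delta(G_0)/N$. Suppose no $K_{r+1}$ meets both $Y$ and $Z$.

**Step 1: $G_0[Y]$ is $K_r$-free.** Suppose not. Let $T$ be a largest clique of $G_0[Y]$ subject to $t=|T|\le s$. As $s\ge r$, we have $t\ge r$. At most $2^s\alpha N$ vertices $z\in Z$ have at least $r-\ell+1$ neighbors in $T$. Otherwise more than $\alpha N$ of them have the same $T'=N(z)\cap T$ with $|T'|\ge r-\ell+1\ge1$, and a $K_\ell$ among them together with $T'$ is a clique of size at least $r+1$ meeting both $Y$ and $Z$. It contains a $K_{r+1}$ that meets both, a contradiction.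

*Case $t=s$.* Count the pairs between $V(G_0)$ and $T$, bounding the contribution of each vertex of $Y$ and of each exceptional $z$ by $t$:
$$t\Big(\frac12+\mu\Big)N\le\sum_x|N(x)\cap T|\le t\frac N2+(r-\ell)N+t2^s\alpha N.$$
As $2^s\alpha\le\frac\mu2$, we get $t\le\frac{2(r-\ell)}\mu<s$, a contradiction.

*Case $t<s$.* Then $T$ is a maximum clique of $G_0[Y]$. At most $2^s\alpha N$ vertices $x\in Y$ have at least $t-\ell+1$ neighbors in $T$, since otherwise a $K_\ell$ among those with the same $T'$, together with $T'$, is a clique of size at least $t+1$ in $Y$. With $y=|Y|/N\le\frac12$,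
$$t\delta_0\le y(t-\ell)+(1-y)(r-\ell)+2t2^s\alpha,\qquad\text{so}\qquad t(\delta_0-y)\le r(1-y)-\ell+2s2^s\alpha.$$
Since $\delta_0-y\ge\mu>0$, $t\ge r$ and $2s2^s\alpha\le\frac\mu2$, we get $r(\delta_0-y)\le r(1-y)-\ell+\frac\mu2$, that is, $r\delta_0\le r-\ell+\frac\mu2$. This contradicts $r\delta_0\ge r-\ell+r\mu$.

**Step 2: some $K_{r+1}$ meets $Y$.** Write $N(Q)$ for the common neighborhood of $Q$, with $N(\emptyset)=V(G_0)$. Let $q\le r-\ell+1$ be maximal such that there is a clique $Q$ with $|Q|=q$ and $|N(Q)\cap Y|\ge\gamma_qN$. The value $q=0$ with $Q=\emptyset$ qualifies, as $|Y|\ge\xi N=\gamma_0N$.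

If $q=r-\ell+1$, then $|N(Q)\cap Y|\ge\gamma_{r-\ell+1}N>\alpha N$, so $N(Q)\cap Y$ contains a $K_\ell$. Together with $Q$ it is a $K_{r+1}$ that meets $Y$.

Suppose $q\le r-\ell$. Put $Y_Q=N(Q)\cap Y$ and, for a vertex $x$,
$$m(x)=|N(x)\cap Q|,\qquad d(x)=\frac{|N(x)\cap Y_Q|}{|Y_Q|}.$$
Think of $Q$ plus $\ell$ vertices of $Y_Q$ as a clique of size $q+\ell$: then $m(x)+\ell d(x)$ is the number of neighbors that $x$ has in it on average.

*Claim: $m(x)+\ell d(x)\le q+\nu$ for all but at most $\nu N$ vertices $x$.* Otherwise more than $2^{-r}\nu N>\alpha N$ of the exceptional vertices have the same $Q'=N(x)\cap Q$, and they contain a $K_\ell$, say $L$. For $x\in L$ we have $\ell d(x)>q-|Q'|+\nu$, so $\sum_{x\in L}d(x)>q-|Q'|+\nu$. That is, a vertex of $Y_Q$ has on average more than $q-|Q'|+\nu$ neighbors in $L$. As it has at most $\ell$ such neighbors, at least $\frac\nu\ell|Y_Q|$ vertices of $Y_Q$ have at least $q-|Q'|+1$ neighbors in $L$. Hence some $L'\subset L$ with $|L'|=q-|Q'|+1$ lies in the neighborhood of at least $2^{-\ell}\frac\nu\ell|Y_Q|=\theta|Y_Q|$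 vertices of $Y_Q$. Now $Q'\cup L'$ is a clique of size $q+1\le r-\ell+1$, and since $Y_Q\subset N(Q')$, $|N(Q'\cup L')\cap Y|\ge\theta\gamma_qN=\gamma_{q+1}N$. This contradicts the maximality of $q$.

We have $\sum_xm(x)\ge q\delta_0N$ and $\sum_xd(x)\ge\delta_0N$ (count edges from $Q$, respectively from $Y_Q$). Always $m(x)+\ell d(x)\le q+\ell$, so summing the claim gives
$$(q+\ell)\delta_0\le q+\nu+\nu(q+\ell)\le q+\nu(1+r)=q+\mu.$$
But $q+\ell\le r$ gives
$$(q+\ell)\delta_0\ge(q+\ell)\Big(1-\frac\ell r+\mu\Big)\ge(q+\ell)-\ell+\ell\mu=q+\ell\mu>q+\mu,$$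
a contradiction. So some $K_{r+1}$ meets $Y$. By assumption it lies inside $Y$, which contradicts Step 1. $\square$

**Lemma 10 (merging).** Let $r\ge\ell+2$. The set $V^*$ of Lemma 8 is $(t_1,\beta^*)$-closed for some $t_1,\beta^*>0$ depending only on $r,\ell,\mu$ (for $\alpha$ small and $n$ large).

*Proof.* Let $\rho=\xi/(2c^2)$. Suppose $V^*$ is partitioned into $(t,\beta)$-closed sets $Y_1,\dots,Y_q$ with $2\le q\le c$, each of size at least $\xi n$. By Lemma 8 we can start with $t=t_0$, $\beta=\beta_0$, unless there is only one class, and then we are done. Call $(Y_i,Y_k)$ *linked* if for every $W$ with $|W|\le\rho n$, the graph $G[V^*\setminus W]$ has a $K_{r+1}$ meeting both $Y_i$ and $Y_k$.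

**Step 1: some pair is linked.** Otherwise take a set $W_{ik}$ violating this for each pair, and let $W=(V\setminus V^*)\cup\bigcup W_{ik}$, $G_0=G-W$, $N=|V(G_0)|$. Then $|\bigcup W_{ik}|\le c^2\rho n=\frac\xi2n$ and $|W|\le2c^2\xi n+\frac\xi2n\le3c^2\xi n\le\frac\mu2n$. So $N\ge\frac n2$, $\delta(G_0)\ge(\max\{\frac12,\frac{r-\ell}r\}+\frac\mu2)N$, $\alpha_\ell(G_0)\le\alpha n\le2\alpha N$, and $|Y_i\setminus W|\ge\frac\xi2n\ge\frac\xi2N$ for all $i$. Let $Y$ be the smallest of the sets $Y_i\setminus W$. As $q\ge2$, $|Y|\le\frac N2$. Let $Z$ be the rest. Lemma 9 (with $\frac\mu2$, $\frac\xi2$) gives a $K_{r+1}$ of $G_0$ meeting $Y$ and $Z$, so it meets two of the classes, say $Y_i$ and $Y_k$. It avoids $W_{ik}$, which contradicts the choice of $W_{ik}$.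

**Step 2: linked pairs merge.** Let $(Y_i,Y_k)$ be linked, $u\in Y_i$, $v\in Y_k$, and $|W|\le\beta'n$ with $\beta'=\min\{\beta,\rho\}/2$. For $n$ large, $|W\cup\{u,v\}|\le\rho n$, so there is a $K_{r+1}$ in $V^*\setminus(W\cup\{u,v\})$ with vertices $a\in Y_i$ and $b\in Y_k$. Let $R$ be the set of its other $r-1$ vertices. Choose a connector $C_1$ for $(u,a)$ and then a connector $C_2$ for $(b,v)$, disjoint and avoiding $W$, $u$, $v$ and all other chosen vertices. Put $C=C_1\cup C_2\cup R\cup\{a,b\}$. Then
$$C\cup\{u\}=(\{u\}\cup C_1)\cup(\{a\}\cup R)\cup(\{b\}\cup C_2),\qquad C\cup\{v\}=(\{a\}\cup C_1)\cup(\{b\}\cup R)\cup(\{v\}\cup C_2),$$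
and each part has a $K_r$-factor. Moreover $|C|\le2(rt-1)+r+1=r(2t+1)-1$. Pairs inside one class remain reachable by monotonicity. So $Y_i\cup Y_k$ is $(2t+1,\beta')$-closed, and so are all other classes.

After at most $c-1$ merges a single class remains. $\square$

*Proof of Proposition 6 for $r\ge\ell+2$.* Assertion (ii) is part of Lemma 7, for every $\beta_f\le\beta_1$. For (i) we move from $u,v$ into $V^*$. Note $|V\setminus V^*|\le2c^2\xi n\le\frac{\beta_1}8n$. Let $\beta_f=\min\{\beta^*,\beta_1\}/4$, $u\ne v$ and $|W|\le\beta_fn$. By Lemma 7 there are disjoint $(r-1)$-cliques $Q_u\subset N(u)\cap V^*$ and $Q_v\subset N(v)\cap V^*$ avoiding $W\cup\{u,v\}$, since at most $\frac{\beta_1}4n+\frac{\beta_1}8n+r+1\le\beta_1n$ vertices are forbidden. Let $q^u_i$, $q^v_i$ be their vertices. By Lemma 10 choose pairwise disjoint connectors $C_i$ for $(q^u_i,q^v_i)$, $1\le i\le r-1$, avoiding $W$, $u$, $v$ and all other chosen vertices. The forbidden sets have size at most $\beta_fn$ plus a constant, which is at most $\beta^*n$. Then $C=Q_u\cup Q_v\cup\bigcup C_i$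 works:
$$C\cup\{u\}=(\{u\}\cup Q_u)\cup\bigcup_i(\{q^v_i\}\cup C_i),\qquad C\cup\{v\}=(\{v\}\cup Q_v)\cup\bigcup_i(\{q^u_i\}\cup C_i),$$
and $|C|\le2(r-1)+(r-1)(rt_1-1)=(r-1)(rt_1+1)=r((r-1)t_1+1)-1$. So (i) holds with $t_f=(r-1)t_1+1$. $\square$

## 9. A bipartite template and the absorbing set

We now want a small set $A$ such that $G[A\cup U]$ has a $K_r$-factor for every small $U$ (of the right size modulo $r$). Connectors give an absorber for each single $r$-set. The obvious plan is to choose a random family of candidate sets and hope that each $r$-set $S$ gets many absorbers. This needs the absorbers of $S$ to be a positive proportion of all vertex sets of that size. But our connectors were found one after another, and Proposition 6 only guarantees linearly many disjoint ones, which such a random selection may miss. So we instead prepare absorbers for a *linear* number of $r$-sets fixed in advance, and choose these sets along a bipartite graph that has a perfect matching whichever $m$ vertices of a flexible part are used.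

**Lemma 11 (template; a sparse version of a lemma of Montgomery).** For every even $m\ge2$ there is a bipartite graph $B$ with classes $P\cup Q$ and $R$, where $P\cap Q=\emptyset$, $|P|=|Q|=2m$, $|R|=3m$, with at most $154m$ edges, such that for every $P'\subset P$ with $|P'|=m$ there is a perfect matching of $B$ between $P'\cup Q$ and $R$.

*Proof.* Let every vertex of $P\cup Q$ choose $22$ random vertices of $R$, and every vertex of $R$ choose $22$ random vertices of $Q$ (independently, uniformly, with repetition). Let $B$ consist of all chosen pairs, so $e(B)\le22(4m+3m)=154m$. Consider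

* (H1) $|N_B(S)|\ge|S|$ for all $S\subset P\cup Q$ with $|S|\le\frac{3m}2$;
* (H2) $|N_B(T)\cap Q|\ge|T|$ for all $T\subset R$ with $|T|\le\frac{3m}2$.

**Step 1: both hold with positive probability.** If (H1) fails for a set of size $s$, then all choices of some $s$-set $S$ lie in some $s$-set of $R$. With $x=\frac s{3m}\le\frac12$ and $\binom as\le(\frac{ea}s)^s$, for given $s$ this has probability at most
$$\binom{4m}s\binom{3m}sx^{22s}\le\Big(\frac{4e}{3x}\cdot\frac ex\cdot x^{22}\Big)^s\le\Big(\frac{4e^2}3\,2^{-20}\Big)^s<20^{-s}.$$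
Similarly, with $x=\frac s{2m}\le\frac34$, (H2) fails for a set of size $s$ with probability at most
$$\binom{3m}s\binom{2m}sx^{22s}\le\Big(\frac{3e}{2x}\cdot\frac ex\cdot x^{22}\Big)^s\le\Big(\frac{3e^2}2\Big(\frac34\Big)^{20}\Big)^s<20^{-s}.$$
(Numerically the last two bases are less than $10^{-5}$ and less than $0.036$.) Summing over $s\ge1$, the failure probability is at most $\frac2{19}<1$. Fix $B$ with (H1) and (H2).

**Step 2: Hall's condition.** Let $P'\subset P$ with $|P'|=m$, and $L'=P'\cup Q$, so $|L'|=|R|=3m$. If there is no perfect matching, then $|N_B(S)|<|S|$ for some $S\subset L'$. By (H1) and since $\frac{3m}2$ is an integer, $|S|\ge\frac{3m}2+1$. As $|R\setminus N_B(S)|\ge3m-|S|+1$, we can choose $T\subset R\setminus N_B(S)$ with $|T|=3m-|S|+1\le\frac{3m}2$. No vertex of $T$ has a neighbor in $S$, so $N_B(T)\cap Q\subset L'\setminus S$ has at most $3m-|S|<|T|$ elements. This contradicts (H2). $\square$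

**Proof of Theorem 2.** Let $t_f,\beta_f$ be from Proposition 6. By (ii) we have $\beta_f<1$, since otherwise $W=V$ would be allowed. Put
$$b=\frac{\beta_f}r,\quad p=\frac{\min\{\mu,\beta_f\}}{1000\,r^2t_f},\quad m=2\lceil pn\rceil\le3pn,\quad k=\Big\lfloor\frac14p^{r-1}bn\Big\rfloor\le m,\quad\xi'=\frac{p^{r-1}b}{8r}.$$

**Step 1: an absorber for a given $r$-set.** Let $S=\{s_1,\dots,s_r\}\subset V$ and $|W'|\le\frac{\beta_f}2n$. *There is $A_S\subset V\setminus(W'\cup S)$ with $|A_S|\le r^2t_f$ such that $G[A_S]$ and $G[A_S\cup S]$ have $K_r$-factors.* Pick any $x_1\notin W'\cup S$ and, by (ii), a $K_{r-1}$ in $N(x_1)\setminus(W'\cup S)$ with vertices $x_2,\dots,x_r$. By (i), choose successively connectors $C_i$ for $(s_i,x_i)$, $1\le i\le r$, that avoid $W'$, $S$, $\{x_1,\dots,x_r\}$ and the earlier $C_j$. (That $C_i$ avoids $s_i$ and $x_i$ holds by definition.) The forbidden sets have size at most $\frac{\beta_f}2n+2r+r^2t_f\le\beta_fn$. Let $A_S=\{x_1,\dots,x_r\}\cup\bigcup C_i$. Then $|A_S|\le r+r(rt_f-1)=r^2t_f$. The graph $G[A_S]$ has a $K_r$-factor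 via the sets $\{x_i\}\cup C_i$, and $G[A_S\cup S]$ has one via the clique $\{x_1,\dots,x_r\}$ and the sets $\{s_i\}\cup C_i$.

**Step 2: a flexible set $P_1$.** By (ii), applied greedily, each $N(v)$ contains a family $\mathcal F_v$ of $\lceil bn\rceil$ vertex-disjoint copies of $K_{r-1}$, since before the last choice at most $(r-1)bn\le\beta_fn$ vertices are used. Let $P_0\subset V$ contain each vertex independently with probability $p$. The number of members of $\mathcal F_v$ inside $P_0$ is binomial with mean at least $p^{r-1}bn$. By Chernoff's bound and a union bound over $v$, with positive probability $|P_0|\le2pn\le m$ and, for every $v$, at least $\frac12p^{r-1}bn>k$ members of $\mathcal F_v$ lie inside $P_0$. Fix such $P_0$, and a set $P_1\supset P_0$ with $|P_1|=m+k\le2m$. Then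
$$\text{for every }v\in V,\ N(v)\cap P_1\text{ contains more than }k\text{ vertex-disjoint copies of }K_{r-1}.\tag{2}$$

**Step 3: the absorbing set $A$.** Let $B$ be from Lemma 11. Identify $P_1$ with a subset of $P$ of size $m+k$ and delete the rest of $P$ from $B$. Identify $Q$ with a set of $2m$ vertices of $V\setminus P_1$. Associate with the elements $z\in R$ pairwise disjoint $(r-1)$-sets $Z_z\subset V\setminus(P_1\cup Q)$. For every edge $e=xz$ of $B$ ($x\in P_1\cup Q$, $z\in R$) let $S_e=\{x\}\cup Z_z$, and choose successively, by Step 1, absorbers $A_e=A_{S_e}$ disjoint from each other and from $P_1\cup Q\cup\bigcup_zZ_z$. Let $A$ be the union of $P_1$, $Q$, all $Z_z$ and all $A_e$. Then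
$$|A|\le4m+3(r-1)m+154m\,r^2t_f\le160r^2t_fm\le480r^2t_fp\,n\le\frac12\min\{\mu,\beta_f\}n,$$
so all these choices are possible. Each $|A_e|$ is divisible by $r$, hence
$$|A|\equiv(m+k)+2m+3m(r-1)\equiv k\pmod r.$$

**Step 4: $A$ absorbs.** *If $U\subset V\setminus A$, $|U|\le\xi'n$ and $r\mid|A|+|U|$, then $G[A\cup U]$ has a $K_r$-factor.* For $n$ large, $(r-1)|U|\le\frac18p^{r-1}bn\le k$. By (2) we can choose, successively for each $u\in U$, a $K_{r-1}$ in $N(u)\cap P_1$ disjoint from the vertices of $P_1$ used before. There are always at most $k$ used vertices, and they spoil at most $k$ of the more than $k$ disjoint copies. This covers $U$ and uses $(r-1)|U|$ vertices of $P_1$. Now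
$$k-(r-1)|U|\equiv k+|U|\equiv|A|+|U|\equiv0\pmod r.$$
While fewer than $k$ vertices of $P_1$ are used, pick an unused $v\in P_1$ and, by (2), a $K_{r-1}$ in $N(v)\cap P_1$ of unused vertices. This gives a further $K_r$ in $P_1$ and uses $r$ more vertices. By the congruence we reach exactly $k$ used vertices, and there we stop. The set $P'\subset P_1$ of unused vertices has size $m$, so $B$ has a perfect matching $\mathcal M$ between $P'\cup Q$ and $R$. Use a $K_r$-factor of $G[A_e\cup S_e]$ for each $e\in\mathcal M$, and a $K_r$-factor of $G[A_e]$ for each $e\in E(B)\setminus\mathcal M$. The sets $S_e$, $e\in\mathcal M$, partition $P'\cup Q\cup\bigcup_zZ_z$. Together with the copies of $K_r$ chosen before, we have a $K_r$-factor of $G[A\cup U]$.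

**Step 5: finish with the almost perfect tiling.** As $|A|\le\frac\mu2n<\frac n2$, the graph $G-A$ has minimum degree at least $(\frac{r-\ell}r+\frac\mu2)|V\setminus A|$ and $\alpha_\ell(G-A)\le\alpha n\le2\alpha|V\setminus A|$. By Theorem 3 (with $\frac\mu2$ and $\eta=\xi'$, for $\alpha$ small and $n$ large) it has a $K_r$-tiling that misses only a set $U$ with $|U|\le\xi'n$. As $r\mid n$, also $r\mid|A|+|U|$. By Step 4, $G[A\cup U]$ has a $K_r$-factor, and with the tiling this is a $K_r$-factor of $G$. This proves Theorem 2, and by Section 3 also Theorem 1. $\square$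

## 10. Divisibility, space and cover barriers: proof of Theorem 4

For each of the terms we give a construction. The term that attains the maximum proves the theorem.

**Step 1: $\delta\approx\frac12n$** (this is the second term if $\varrho=0$). Take two disjoint cliques of sizes $s$ and $n-s$, where $s\in\{\lfloor n/2\rfloor,\lfloor n/2\rfloor-1\}$ is not divisible by $r$. There is no $K_r$-factor, $\delta\ge\frac n2-3$, and $\alpha_\ell\le2(\ell-1)$.

**Step 2: $\delta\approx\frac{r-\ell}rn$, for $r>\ell$.** (For $r=\ell$ this term is $0$, and the second term is $\frac12$, so Step 1 suffices.) Let $|A|=\lfloor\ell n/r\rfloor+1$ and let $G[A]$ be $K_{\ell+1}$-free with $\alpha_\ell(G[A])\le\frac\alpha2|A|$, by Erdős–Rogers. Add all pairs not inside $A$. Then $\delta(G)\ge n-|A|\ge\frac{r-\ell}rn-1$. A $K_\ell$-free set has at most $\ell-1$ vertices outside $A$, as these form a clique, so $\alpha_\ell(G)\le\frac\alpha2|A|+\ell-1\le\alpha n$ for $n$ large. Every $K_r$ has at most $\ell$ vertices in $A$, so $n/r$ disjoint copies cover at most $\ell n/r<|A|$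 vertices of $A$, and there is no $K_r$-factor.

With $|A|=\lceil(\frac\ell r+\nu)n\rceil$ instead, for small $\nu>0$, every $K_r$-tiling misses at least $\nu n$ vertices, while $\delta(G)\ge(\frac{r-\ell}r-\nu)n-1$. So $\frac{r-\ell}r$ is optimal in Theorem 3.

**Step 3: $\delta\approx\frac n{2-\varrho}$, for $\varrho>0$.** Then $r\ge\ell+2$, and $\varrho<1$ by Turán's theorem, as the graphs in the definition of $\varrho$ are $K_{r-1}$-free. The construction follows Section 1, with a densest possible neighborhood $F'$ for the vertex $v$.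

*A regularized extremal graph.* Let $\varepsilon''\in(0,\varrho/2)$ be small. By monotonicity in $\alpha$, for every $\alpha'>0$ there are arbitrarily large $N$ and $K_{r-1}$-free $N$-vertex graphs $F$ with $\alpha_\ell(F)\le\alpha'N$ and $e(F)\ge(\varrho-\varepsilon'')\binom N2$. Successively delete vertices of degree below $(\varrho-2\varepsilon'')$ times the current order. This removes at most $(\varrho-2\varepsilon'')\binom{N+1}2$ edges, so for $N$ large at least
$$(\varrho-\varepsilon'')\binom N2-(\varrho-2\varepsilon'')\binom{N+1}2=\varepsilon''\binom N2-(\varrho-2\varepsilon'')N\ge\frac{\varepsilon''}4N^2$$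
edges remain. Hence the process ends with a graph $F'$ on $N'\ge c(\varepsilon'')N$ vertices, where $c(\varepsilon'')=\sqrt{\varepsilon''/2}$, with $\delta(F')\ge(\varrho-2\varepsilon'')N'$. It is $K_{r-1}$-free, and $\alpha_\ell(F')\le\alpha'N\le\frac{\alpha'}{c(\varepsilon'')}N'\le\frac\alpha2N'$ if $\alpha'$ is chosen suitably.

*The graph $G$.* Let $n$ be the least multiple of $r$ with $n\ge(2-\varrho)N'$. As $\varrho<1$, $n\ge N'+1$ for $N$ large. Let $G$ consist of $F'$, a clique $M$ on $n-1-N'$ vertices completely joined to $V(F')$, and a vertex $v$ with $N(v)=V(F')$. Since $N(v)$ is $K_{r-1}$-free, $v$ lies in no $K_r$, so $G$ has no $K_r$-factor. A $K_\ell$-free set has at most $\ell-1$ vertices in $M$, so $\alpha_\ell(G)\le\alpha_\ell(F')+\ell\le\alpha n$ for $n$ large.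

*Degrees.* By the choice of $n$, $n\le(2-\varrho)N'+r$, so $\deg(v)=N'\ge\frac{n-r}{2-\varrho}$. Since $N'\le\frac n{2-\varrho}$, a vertex of $F'$ has degree at least
$$(\varrho-2\varepsilon'')N'+(n-1-N')\ =\ n-1-(1-\varrho+2\varepsilon'')N'\ \ge\ n-\frac{1-\varrho}{2-\varrho}n-2\varepsilon''n-1\ =\ \frac n{2-\varrho}-2\varepsilon''n-1 .$$
Vertices of $M$ have degree $n-2$, and $\frac1{2-\varrho}<1$. With $\varepsilon''\le\frac\varepsilon4$ and $N$ large, $\delta(G)\ge(\frac1{2-\varrho}-\varepsilon)n$. As $N$ can be taken arbitrarily large, there are infinitely many such $n$. $\square$
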